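\title{Harmonic cocycles on elementary groups\\ over finitely generated rngs}

\begin{abstract}
A finitely generated group has property $\mathrm{H}_{\mathrm{T}}$ if each of its harmonic $1$-cocycles is an additive homomorphism. We prove that the elementary group $\mathrm{EL}_n(\mathcal R)$, with its standard generators, has this property whenever $\mathcal R$ is an associative ring without identity generated by $d$ elements and $n\ge 10^{40}d^{14}$. For the free commutative ring without identity this confirms, for large $n$, a conjecture stated by Ozawa. The proof rests on a lower bound for the square of the Laplacian in the full group $C^*$-algebra, which we derive from an operator inequality for many Heisenberg pairs with a common commutator. As a consequence, for such $n$ the group $\mathrm{EL}_n(\mathcal R)$ has Kazhdan's property (T) if and only if $\mathcal R/\mathcal R^2$ is finite.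
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Harmonic cocycles}

Let $\Gamma$ be a group with a finite symmetric generating set $S$. We allow $S$ to be a family with repetitions, in which $s$ and $s^{-1}$ occur equally often; sums over $S$ count multiplicities. Let $\pi$ be an orthogonal or unitary representation of $\Gamma$ on a Hilbert space $\mathcal H$. A \emph{$1$-cocycle} is a map $b\colon\Gamma\to\mathcal H$ with
\[
b(xy)=b(x)+\pi(x)b(y)\qquad(x,y\in\Gamma).
\]
It follows that $b(1)=0$ and $b(x^{-1})=-\pi(x^{-1})b(x)$. The cocycle identity says that $\xi\mapsto\pi(g)\xi+b(g)$ is an action of $\Gamma$ on $\mathcal H$ by affine isometries, and $b$ is the orbit map of the origin. The cocycle is \emph{harmonic} (with respect to $S$) if $\sum_{s\in S}b(s)=0$, that is, if the origin is the barycenter of its neighbors $b(s)$. It is an \emph{additive homomorphism}, or \emph{additive}, if $b(xy)=b(x)+b(y)$ for all $x,y$; comparing with the cocycle identity, this means that $\pi(x)b(y)=b(y)$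 for all $x,y$. An additive cocycle satisfies $b(s^{-1})=-b(s)$ and is therefore harmonic. The group $\Gamma$ has Shalom's \emph{property $\mathrm{H}_{\mathrm{T}}$} if, conversely, every harmonic $1$-cocycle on $\Gamma$ is additive.

\begin{example}\label{ex:first}
Let $\Gamma$ be infinite cyclic and $S=\{s,s^{-1}\}$. Harmonicity reads $b(s)-\pi(s^{-1})b(s)=0$. So $\pi(s)$ fixes $b(s)$, and $b(s^k)=kb(s)$ is additive. In contrast, let $\Gamma$ be the group generated by the reflections $u(\xi)=1-\xi$ and $v(\xi)=-1-\xi$ of the real line, and $S=\{u,v\}$. The orbit map $b(g)=g(0)$ is a cocycle for the sign representation, it is harmonic because $b(u)+b(v)=0$, and it is not additive because $b(u^2)=0\neq 2b(u)$.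
\end{example}

Recall that $\Gamma$ has Kazhdan's property (T) if there is $\delta>0$ such that every unitary representation with a unit vector $\xi$ satisfying $\|\pi(s)\xi-\xi\|<\delta$ for all $s\in S$ has a nonzero invariant vector. By a theorem of Shalom \cite{Shalom}, property (T) holds exactly when every harmonic cocycle is zero (Corollary~\ref{cor:T-harmonic}). A nonzero homomorphism $\Gamma\to\mathbb R$ is a nonzero harmonic cocycle for the trivial representation, and property $\mathrm{H}_{\mathrm{T}}$ says that homomorphisms to vector groups are the only harmonic cocycles. Two facts are known: property $\mathrm{H}_{\mathrm{T}}$ coincides with property (T) for groups with finite abelianization, and finitely generated nilpotent groups have property $\mathrm{H}_{\mathrm{T}}$. The parts of these facts that we use are proved in Section~\ref{sec:harmonic}.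

\subsection{Elementary groups over rngs}\label{subsec:EL}

A \emph{rng} is an associative ring that need not have an identity. Let $\mathcal R$ be a rng generated by $t_1,\dots,t_d$, so that $\mathcal R$ is additively spanned by the monomials of degree at least $1$ in the $t_\mu$. Let $\mathcal R^2$ be the additive span of the products $rr'$; it is spanned by the monomials of degree at least $2$. The unitization $\mathbb Z\oplus\mathcal R$ has product $(k,r)(k',r')=(kk',kr'+k'r+rr')$. The group $\mathrm{EL}_n(\mathcal R)\subset\mathrm{GL}_n(\mathbb Z\oplus\mathcal R)$ is generated by the elementary matrices $E_{ij}(r)=1+re_{ij}$ with $i\ne j$ and $r\in\mathcal R$. With $[g,h]=ghg^{-1}h^{-1}$, matrix multiplication gives, for $r,r'\in\mathbb Z\oplus\mathcal R$,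
\begin{align}
&E_{ij}(r)E_{ij}(r')=E_{ij}(r+r'),\label{eq:E1}\\
&[E_{ij}(r),E_{jl}(r')]=E_{il}(rr')\quad\text{for distinct } i,j,l,\label{eq:E2}\\
&[E_{ij}(r),E_{kl}(r')]=1\quad\text{if } j\ne k \text{ and } i\ne l.\label{eq:E3}
\end{align}
For $n\ge3$ the family
\[
S=\{E_{ij}(\pm t_\mu): i\ne j,\ 1\le \mu\le d\}
\]
generates $\mathrm{EL}_n(\mathcal R)$: by \eqref{eq:E2} and induction on the degree it generates $E_{ij}(w)$ for every monomial $w$, and \eqref{eq:E1} gives the rest. Harmonicity on $\mathrm{EL}_n(\mathcal R)$ always refers to this $S$.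

Every element of $\mathrm{EL}_n(\mathcal R)$ has the form $1+A$ with $A\in M_n(\mathcal R)$, and $(1+A)(1+B)=1+A+B+AB$. Hence
\begin{equation}\label{eq:theta}
\theta\colon\mathrm{EL}_n(\mathcal R)\to M_n(\mathcal R/\mathcal R^2),\qquad 1+A\mapsto A \bmod \mathcal R^2,
\end{equation}
is a homomorphism to an additive group, and its image contains $(\mathcal R/\mathcal R^2)e_{12}$.

Let $\mathbb Z\langle t_1,\dots,t_d\rangle$ be the free commutative rng on $d$ generators, that is, the rng of polynomials in $\mathbb Z[t_1,\dots,t_d]$ with zero constant term. Here the members of $S$ are distinct, and $\mathcal R/\mathcal R^2\cong\mathbb Z^d$, so $\theta$ yields nonzero homomorphisms to $\mathbb R$ and property (T) fails. The following conjecture is stated in \cite{Ozawa}, without a specified range of $n$; we read it for every $d\ge1$ and every sufficiently large $n$.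

\medskip
\noindent\textbf{Conjecture.} \emph{The group $\mathrm{EL}_n(\mathbb Z\langle t_1,\dots,t_d\rangle)$ has property $\mathrm{H}_{\mathrm{T}}$.}
\medskip

Property $\mathrm{H}_{\mathrm{T}}$ passes to quotients, with the image of $S$ as generating family, because a cocycle on a quotient pulls back. The quotients of the group in the conjecture include $\mathrm{EL}_n(\mathcal R)$ for every commutative rng $\mathcal R$ on $d$ generators. If $\mathcal R^k=0$ for some $k$, the filtration by the subgroups $1+M_n(\mathcal R^i)$ shows that $\mathrm{EL}_n(\mathcal R)$ is nilpotent, and property $\mathrm{H}_{\mathrm{T}}$ holds. If $\mathcal R$ has an identity, then $\mathrm{EL}_n(\mathcal R)$ is perfect by \eqref{eq:E2}, and property $\mathrm{H}_{\mathrm{T}}$ is property (T). The conjecture asks for one statement that contains both kinds of rigidity.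

\subsection{Results}

Throughout, $\mathcal R$ is an associative rng, not necessarily commutative, generated by $t_1,\dots,t_d$; $\Gamma=\mathrm{EL}_n(\mathcal R)$; and
\[
n_0(d)=10^{40}d^{14}.
\]

\begin{theorem}\label{thm:HT}
If $n\ge n_0(d)$, then every harmonic $1$-cocycle on $\mathrm{EL}_n(\mathcal R)$ is an additive homomorphism. In particular, $\mathrm{EL}_n(\mathbb Z\langle t_1,\dots,t_d\rangle)$ has property $\mathrm{H}_{\mathrm{T}}$ for all $d\ge1$ and $n\ge n_0(d)$.
\end{theorem}

Thus for $n\ge n_0(d)$ the harmonic cocycles are exactly the additive ones. The threshold $n_0(d)$ is not optimized, and the range $3\le n<n_0(d)$ is not decided here.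

Theorem~\ref{thm:HT} is deduced from an inequality in the group ring. For a group element $g$ put $\Delta_g=2-g-g^{-1}$. Define
\[
\Delta_{ij}=\sum_{\mu}\Delta_{E_{ij}(t_\mu)},\qquad
\Delta=\sum_{i\ne j}\Delta_{ij}=\sum_{s\in S}(1-s),\qquad
\Delta^{(2)}=\sum_{i\ne j}\sum_{\mu,\nu}\Delta_{E_{ij}(t_\mu t_\nu)},
\]
\[
\mathrm{Sq}=\sum_{i<j}(\Delta_{ij}+\Delta_{ji})^2,\qquad
\mathrm{Comm}=\sum\Delta_{ij}\Delta_{kl},
\]
where the last sum runs over the ordered pairs $((i,j),(k,l))$ with $\{i,j\}\ne\{k,l\}$, $j\ne k$ and $i\ne l$; for these pairs $\Delta_{ij}$ and $\Delta_{kl}$ commute by \eqref{eq:E3}. For self-adjoint elements $A,B$ of the group ring, $A\ge B$ holds in the full group $C^*$-algebra $C^*(\Gamma)$ if and only if $\pi(A-B)$ is a positive operator for every unitary representation $\pi$ of $\Gamma$.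

\begin{theorem}\label{thm:ineq}
If $n\ge n_0(d)$ and $\varepsilon=1/(1179648\,d^3)$, then in $C^*(\Gamma)$
\[
\Delta^2\ \ge\ \mathrm{Sq}+\tfrac12\,\mathrm{Comm}+\varepsilon(n-2)\,\Delta^{(2)}.
\]
In particular, $\Delta^2\ge\varepsilon(n-2)\Delta^{(2)}$.
\end{theorem}

\begin{corollary}\label{cor:T}
If $n\ge n_0(d)$, then $\mathrm{EL}_n(\mathcal R)$ has property (T) if and only if $\mathcal R/\mathcal R^2$ is finite.
\end{corollary}

\subsection{Outline of the proof}

A cocycle $b$ defines a linear functional $\varphi$ on the augmentation ideal that respects the order of $C^*(\Gamma)$, and $b$ is harmonic exactly when $\varphi(\Delta^2)=0$ (Section~\ref{sec:harmonic}). Every lower bound of $\Delta^2$ by a sum of squares therefore imposes equations on a harmonic cocycle. In the expansion of $\Delta^2$, the only terms that are not visibly positive come from chains $E_{pj},E_{jq}$, which satisfy a Heisenberg relation. There are about $2n^3$ ordered pairs of positions that form a chain, and about $n^4$ pairs with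 four distinct indices, which contribute positive terms. Section~\ref{sec:heis} shows that for large $n$ the positive terms absorb the negative part of the chain terms with room to spare; this is the only place where $n$ has to be large. Section~\ref{sec:laplacian} turns this into Theorem~\ref{thm:ineq}. Section~\ref{sec:additive} shows that a harmonic cocycle then factors through a nilpotent quotient of class at most $2$, where additivity is elementary. Section~\ref{sec:T} proves Corollary~\ref{cor:T}. Commutativity of $\mathcal R$ is never used.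

\section{Harmonic cocycles and positivity}\label{sec:harmonic}

In this section $\Gamma$ is any group with a finite symmetric generating family $S$, and $\Delta=\sum_{s\in S}(1-s)$.

\subsection{Reduced cohomology}

Let $Z^1(\Gamma,\pi)$ be the space of cocycles and $B^1(\Gamma,\pi)$ the subspace of \emph{coboundaries} $\partial\xi\colon g\mapsto\pi(g)\xi-\xi$. The \emph{reduced cohomology} $\overline H{}^1(\Gamma,\pi)$ is the quotient of $Z^1(\Gamma,\pi)$ by the closure of $B^1(\Gamma,\pi)$ in the topology of pointwise convergence.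

\begin{lemma}\label{lem:orth}
The norm $\|b\|^2=\sum_{s\in S}\|b(s)\|^2$ makes $Z^1(\Gamma,\pi)$ a Hilbert space and induces the topology of pointwise convergence. The harmonic cocycles form the orthogonal complement of $B^1(\Gamma,\pi)$.
\end{lemma}

\begin{proof}
The cocycle identity gives $\|b(xy)\|\le\|b(x)\|+\|b(y)\|$, so $\|b(g)\|\le|g|\,\|b\|$ with $|g|$ the word length. Hence norm convergence is pointwise convergence, and a Cauchy sequence converges pointwise to a cocycle. Since $\langle b(s),\pi(s)\xi\rangle=\langle\pi(s^{-1})b(s),\xi\rangle=-\langle b(s^{-1}),\xi\rangle$ and $S$ is symmetric,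
\[
\langle b,\partial\xi\rangle=\sum_{s}\langle b(s),\pi(s)\xi-\xi\rangle=-2\Big\langle\sum_s b(s),\xi\Big\rangle.\qedhere
\]
\end{proof}

The number $\|b+\partial\xi\|^2$ is the sum of the squared displacements of the point $\xi$ under the generators, so $b$ is harmonic exactly when the origin minimizes this energy. Shalom's theorem \cite{Shalom} states that a finitely generated group has property (T) if and only if $\overline H{}^1(\Gamma,\pi)=0$ for all unitary representations $\pi$. Lemma~\ref{lem:orth} identifies $\overline H{}^1(\Gamma,\pi)$ with the space of harmonic cocycles, which gives the following form of the theorem.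

\begin{corollary}\label{cor:T-harmonic}
The group $\Gamma$ has property (T) if and only if every harmonic cocycle of every unitary representation of $\Gamma$ is zero.
\end{corollary}

\subsection{The functional attached to a cocycle}

Fix a cocycle $b$ for $\pi$. If $\mathcal H$ is complex, we regard it from now on as a real Hilbert space with inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$. The real group ring $\mathbb R[\Gamma]$ carries the involution with $g^*=g^{-1}$, and its \emph{augmentation ideal} $I$ consists of the elements $A=\sum_gA(g)g$ with $\sum_gA(g)=0$. Extend $b$ and $\pi$ linearly to $\mathbb R[\Gamma]$ and put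
\[
\varphi(A)=-\tfrac12\sum_gA(g)\|b(g)\|^2\qquad(A\in I).
\]

\begin{lemma}\label{lem:phi}
\begin{enumerate}
\item[(a)] $b(\xi\zeta)=\pi(\xi)b(\zeta)$ for $\xi\in\mathbb R[\Gamma]$ and $\zeta\in I$.
\item[(b)] $\varphi(\xi^*\zeta)=\langle b(\xi),b(\zeta)\rangle$ for $\xi,\zeta\in I$.
\item[(c)] If $A=A^*\in I$ and $A\ge0$ in $C^*(\Gamma)$, then $\varphi(A)\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $b(\xi\zeta)=\sum_{x,y}\xi(x)\zeta(y)\big(b(x)+\pi(x)b(y)\big)$, and the terms $b(x)$ cancel because $\sum_y\zeta(y)=0$.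

(b) From $b(x^{-1}y)=\pi(x^{-1})(b(y)-b(x))$ we get
\[
\varphi(\xi^*\zeta)=-\tfrac12\sum_{x,y}\xi(x)\zeta(y)\big(\|b(x)\|^2+\|b(y)\|^2-2\langle b(x),b(y)\rangle\big),
\]
and the first two terms cancel because $\xi,\zeta\in I$.

(c) For $t>0$ let $\psi_t(g)=e^{-t\|b(g)\|^2}$. This function is positive definite (Schoenberg's theorem): the kernel
\[
\psi_t(x^{-1}y)=e^{-t\|b(x)\|^2}e^{-t\|b(y)\|^2}\sum_{k\ge0}\frac{(2t)^k}{k!}\big\langle b(x)^{\otimes k},b(y)^{\otimes k}\big\rangle
\]
is a sum of Gram kernels. Since $\psi_t(1)=1$, the GNS construction gives a unitary representation $\rho_t$ and a unit vector $\xi_t$ with $\psi_t(g)=\langle\rho_t(g)\xi_t,\xi_t\rangle$. As $A\in I$,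
\[
0\le\tfrac1t\langle\rho_t(A)\xi_t,\xi_t\rangle=\sum_gA(g)\,\frac{e^{-t\|b(g)\|^2}-1}{t}\ \longrightarrow\ 2\varphi(A)\qquad(t\downarrow0).\qedhere
\]
\end{proof}

Three values of $\varphi$ will be used. Since $\Delta_g=(1-g)^*(1-g)$, $b(1-g)=-b(g)$ and $b((1-g)(1-h))=-(1-\pi(g))b(h)$, parts (a) and (b) give
\begin{equation}\label{eq:phi-values}
\begin{gathered}
\varphi(\Delta_g)=\|b(g)\|^2,\qquad
\varphi(\Delta^2)=\Big\|\sum_{s\in S}b(s)\Big\|^2,\\
\varphi\big((1-h)^*\Delta_g(1-h)\big)=\|(1-\pi(g))b(h)\|^2 .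
\end{gathered}
\end{equation}
If $g$ and $h$ commute, then $(1-h)^*\Delta_g(1-h)=\Delta_g\Delta_h$.

\begin{example}\label{ex:Z2}
Let $\Gamma=\mathbb Z^2$ with basis $x,y$ and $S=\{x^{\pm1},y^{\pm1}\}$. Then $\Delta^2=\Delta_x^2+\Delta_x\Delta_y+\Delta_y\Delta_x+\Delta_y^2$, and for harmonic $b$ formula \eqref{eq:phi-values} gives
\[
0=\varphi(\Delta^2)=\sum_{g,h\in\{x,y\}}\|(1-\pi(g))b(h)\|^2 .
\]
So $\pi(\Gamma)$ fixes $b(x)$ and $b(y)$, hence all $b(g)$, and $b$ is additive.
\end{example}

The example explains the shape of Theorem~\ref{thm:ineq}. An inequality $\Delta^2\ge\delta\Delta$ with $\delta>0$ would give $0\ge\delta\varphi(\Delta)=\frac\delta2\sum_s\|b(s)\|^2$ and kill every harmonic cocycle. This is impossible for $\mathrm{EL}_n(\mathbb Z\langle t_1,\dots,t_d\rangle)$, which has nonzero additive cocycles. The elements $E_{ij}(t_\mu t_\nu)$ are commutators, so every additive cocycle vanishes on them, and $\Delta^{(2)}$ is the natural replacement for $\Delta$ on the right-hand side.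

\subsection{Nilpotent groups of class two}

\begin{lemma}\label{lem:nilp}
If $[\Gamma,\Gamma]$ is central in $\Gamma$, then every harmonic cocycle on $\Gamma$ is additive.
\end{lemma}

\begin{proof}
First, a vector $\xi$ with $\sum_{s}(1-\pi(s))\xi=0$ is invariant: pairing with $\xi$ gives $\frac12\sum_s\|(1-\pi(s))\xi\|^2=0$. Second, let $h\in\Gamma$ satisfy $b(gh)=b(hg)$ for all $g$. By the cocycle identity this means
\begin{equation}\label{eq:swap}
(1-\pi(h))b(g)=(1-\pi(g))b(h)\qquad(g\in\Gamma).
\end{equation}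
Sum over $g\in S$. The left side vanishes by harmonicity, so $b(h)$ is invariant; then \eqref{eq:swap} shows that $\pi(h)$ fixes every $b(g)$.

This applies to every central element $c$, and invariance of $b(c)$ gives $b(c^k)=kb(c)$. Let $c=[g,h]$. Since commutators are central, the commutator map is multiplicative in each variable, so $c^{k^2}=[g^k,h^k]$. As $\|b(\cdot)\|$ is subadditive and invariant under inversion,
\[
k^2\|b(c)\|=\|b([g^k,h^k])\|\le2k\big(\|b(g)\|+\|b(h)\|\big)\qquad(k\ge1),
\]
and hence $b(c)=0$. From $gh=c\,hg$ we obtain $b(gh)=b(c)+\pi(c)b(hg)=b(hg)$ for all $g,h$. By the second observation every $b(h)$ is invariant, so $b$ is additive.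
\end{proof}

\section{An inequality for many Heisenberg pairs}\label{sec:heis}

A \emph{Heisenberg system of size $m$} consists of unitaries $x_1,\dots,x_m$, $y_1,\dots,y_m$, $z$ on a complex Hilbert space such that $z$ commutes with all of them, the $x_j$ commute with each other, the $y_j$ commute with each other, and
\[
x_jy_j=z\,y_jx_j,\qquad x_jy_k=y_kx_j\quad(j\ne k).
\]
For a unitary $u$ put $\Delta_u=2-u-u^*=(1-u)^*(1-u)=(1-u)(1-u)^*$; then $0\le\Delta_u\le4$ and $\Delta_u^2\le4\Delta_u$. Let $Z=\Delta_z$, $T_j=\Delta_{x_j}\Delta_{y_j}+\Delta_{y_j}\Delta_{x_j}$, and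
\begin{gather*}
\bar T=\frac1m\sum_jT_j,\qquad
\bar O=\frac1{m(m-1)}\sum_{j\ne k}\Delta_{x_j}\Delta_{y_k},\\
\bar C=\frac1{m(m-1)}\sum_{j\ne k}\big(\Delta_{x_j}\Delta_{x_k}+\Delta_{y_j}\Delta_{y_k}\big).
\end{gather*}
A product of commuting positive operators is positive, so $\bar C\ge0$ and $\bar O\ge0$.

\begin{proposition}\label{prop:heis}
Let $0<\eta\le1$ and $m\ge10^{35}\eta^{-14}$. Every Heisenberg system of size $m$ satisfies
\[
G:=\bar T+\eta\,\bar C+\tfrac12(m-1)\bar O\ \ge\ \frac{\eta^3}{147456}\,Z .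
\]
\end{proposition}

Exchanging $x_j$ with $y_j$ for all $j$ gives a Heisenberg system with $z^*$ in place of $z$ and the same $\bar T,\bar C,\bar O,Z$; we call this the \emph{exchange symmetry}. In this section $[A,B]=AB-BA$.

\subsection{One pair}

\begin{lemma}\label{lem:onepair}
Let $xy=zyx$ with $z$ commuting with $x$ and $y$, where $x,y,z$ are unitaries or elements of a group, viewed in its group ring. Put $a=1-x$, $c=1-y$, $Z=\Delta_z$ and $T=\Delta_x\Delta_y+\Delta_y\Delta_x$. Then
\begin{enumerate}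
\item[(a)] $T=a^*\Delta_ya+a\Delta_ya^*-Z(y+y^*)=c^*\Delta_xc+c\Delta_xc^*-Z(x+x^*)$.
\end{enumerate}
For unitaries, moreover,
\begin{enumerate}
\item[(b)] $T\ge-2Z$,\qquad \emph{(c)} $\Delta_x+\Delta_y\ge Z/8$,\qquad \emph{(d)} $\|[\Delta_x,\Delta_y]\|\le8$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For any $u$, expanding $a^*ua+aua^*$ gives
\[
\Delta_xu+u\Delta_x-(a^*ua+aua^*)=2u-x^*ux-xux^* .
\]
Since $xyx^*=zy$ and $x^*yx=z^*y$, the right side equals $Zy$ for $u=y$; taking adjoints, it equals $Zy^*$ for $u=y^*$; and it is $0$ for $u=1$. Inserting $u=\Delta_y=2-y-y^*$ gives the first identity, and exchanging $x$ and $y$ gives the second.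

(b) In (a) the first two terms are positive, and $Z(y+y^*)\le2Z$ because $Z\ge0$ commutes with $y+y^*\le2$.

(c) We have $xy-yx=yx(z-1)$ and
\[
(xy-yx)\xi=x(y-1)\xi+(x-1)\xi-y(x-1)\xi-(y-1)\xi .
\]
Hence $\langle Z\xi,\xi\rangle^{1/2}\le2\|a\xi\|+2\|c\xi\|\le2\big(2\langle(\Delta_x+\Delta_y)\xi,\xi\rangle\big)^{1/2}$.

(d) $[\Delta_x,\Delta_y]=[\Delta_x-2,\Delta_y-2]$, and both entries have norm at most $2$.
\end{proof}

\begin{example}\label{ex:pauli}
The operator $T$ need not be positive. Take $z=-1$ and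
\[
x=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\quad y=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad
\Delta_x=\begin{pmatrix}0&0\\0&4\end{pmatrix},\quad \Delta_y=\begin{pmatrix}2&-2\\-2&2\end{pmatrix},\quad T=\begin{pmatrix}0&-8\\-8&16\end{pmatrix}.
\]
The eigenvalues of $T$ are $8\pm8\sqrt2$.
\end{example}

\subsection{The model case of product vectors}\label{subsec:product}

The mechanism of Proposition~\ref{prop:heis} is visible in the following case. Let $x,y$ be unitaries on $\mathcal K$ with $xy=zyx$ for a scalar $z$, so that $Z=|1-z|^2$ is a number in $[0,4]$. Let $x_j,y_j$ act as $x,y$ on the $j$-th factor of $\mathcal K^{\otimes m}$, and test $G$ on $v=\xi^{\otimes m}$ with $\|\xi\|=1$. With $\alpha=\|(1-x)\xi\|^2$, $\beta=\|(1-y)\xi\|^2$ and $\tau=\langle T\xi,\xi\rangle$,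
\[
\langle Gv,v\rangle=\tau+\eta(\alpha^2+\beta^2)+\tfrac12(m-1)\alpha\beta .
\]

\emph{Large $Z$.} We have $|\tau|\le2\|\Delta_x\xi\|\,\|\Delta_y\xi\|\le8\sqrt{\alpha\beta}$, and completing the square in $\sqrt{\alpha\beta}$ gives $\tau+\frac12(m-1)\alpha\beta\ge-32/(m-1)$. By Lemma~\ref{lem:onepair}(c), $\alpha^2+\beta^2\ge\frac12(\alpha+\beta)^2\ge Z^2/128$. So
\[
\langle Gv,v\rangle\ge\frac{\eta Z^2}{128}-\frac{32}{m-1}.
\]
If $Z\ge\eta/384$ and $m\ge2\cdot10^9\eta^{-3}$, this is at least $\eta Z^2/256\ge\eta^2Z/98304$. In words: the term $\bar O$ forces one of $\alpha,\beta$ to be small, which makes $\tau$ small, while the spectral gap (c) keeps the other one large. For fixed $m$ the bound is useless as $Z\to0$.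

\emph{Small $Z$.} Let $Z\le\eta/384$. Now $\tau\ge-2Z$ is a good bound, and we need a gain that is linear in $Z$. It comes from an uncertainty inequality: since $ac-ca=(z-1)yx$,
\[
\sqrt Z\,|\langle yx\xi,\xi\rangle|\le|\langle c\xi,a^*\xi\rangle|+|\langle a\xi,c^*\xi\rangle|\le2\sqrt{\alpha\beta},
\]
while $|\langle yx\xi,\xi\rangle|\ge1-\|yx\xi-\xi\|\ge1-\sqrt\alpha-\sqrt\beta$. If $\alpha+\beta\le\frac18$, then $\sqrt\alpha+\sqrt\beta\le\frac12$, so $\alpha\beta\ge Z/16$ and $\langle Gv,v\rangle\ge-2Z+(m-1)Z/32\ge Z$ for $m\ge97$. If $\alpha+\beta\ge\frac18$, then $\langle Gv,v\rangle\ge-2Z+\eta/128\ge Z$.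

Both positive terms are needed. In Example~\ref{ex:pauli}, the vector $\xi=(1,0)$ has $\alpha=\tau=0$, so without $\bar C$ the expectation is $0$ although $Z=4$. An eigenvector with $\tau=8-8\sqrt2<-3.3$ has $\alpha^2+\beta^2\le32$, so without $\bar O$ the expectation is negative for every $m$ when $\eta\le\frac1{10}$.

For a general vector the expectations of $\bar C$ and $\bar O$ do not factor. The proof below keeps the two regimes and replaces the numbers $\alpha,\beta$ by the operators
\[
X=\frac1m\sum_j\Delta_{x_j},\qquad Y=\frac1m\sum_j\Delta_{y_j},\qquad L=X+Y,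
\]
which satisfy $0\le X,Y\le4$.

\subsection{Two inequalities for averages}

The first lemma replaces the uncertainty inequality. To bring in $\bar O$, which couples different pairs, we expand the norm of a sum over $j$. The $m(m-1)$ off-diagonal terms regroup into commuting products. The $m$ diagonal terms are the positive terms in Lemma~\ref{lem:onepair}(a), but only half of them; to obtain all of them, and so recover $T_j$, we run the argument for all four choices of $x^{\pm1},y^{\pm1}$. Put
\[
\bar U_1=\frac1m\sum_jy_jx_j,\quad\bar U_2=\frac1m\sum_jy_jx_j^*,\quad\bar U_3=\frac1m\sum_jy_j^*x_j,\quad\bar U_4=\frac1m\sum_jy_j^*x_j^* .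
\]

\begin{lemma}\label{lem:uncertainty}
If $z$ is a scalar, then
\[
\bar T+\tfrac12(m-1)\bar O\ \ge\ Z\Big(\frac m{32}\sum_{i=1}^4\bar U_i\bar U_i^*-2\Big).
\]
\end{lemma}

\begin{proof}
Let $a_j=1-x_j$, $c_j=1-y_j$, $F_j=a_jc_j$, $F_j'=c_ja_j$, so that $F_j-F_j'=(z-1)y_jx_j$. Let $v$ be a vector and $j\ne k$. Since $c_j$ and $c_k^*$ commute, $F_jF_k^*=(a_jc_k^*)(c_ja_k^*)$, and
\begin{align*}
\operatorname{Re}\langle F_jF_k^*v,v\rangle&=\operatorname{Re}\langle c_ja_k^*v,c_ka_j^*v\rangle\le\tfrac12\big(\|c_ja_k^*v\|^2+\|c_ka_j^*v\|^2\big)\\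
&=\tfrac12\big\langle(\Delta_{x_k}\Delta_{y_j}+\Delta_{x_j}\Delta_{y_k})v,v\big\rangle .
\end{align*}
Likewise $F'_jF_k'^*=(c_ja_k^*)(a_jc_k^*)$ gives $\operatorname{Re}\langle F_j'F_k'^*v,v\rangle=\operatorname{Re}\langle a_jc_k^*v,a_kc_j^*v\rangle$, which has the same bound. The diagonal terms are $F_jF_j^*=a_j\Delta_{y_j}a_j^*$ and $F_j'F_j'^*=c_j\Delta_{x_j}c_j^*$. Expand $\|\sum_jF_j^*v\|^2+\|\sum_jF_j'^*v\|^2$, which is at least $\frac12\|\sum_j(F_j-F_j')^*v\|^2=\frac12Zm^2\|\bar U_1^*v\|^2$. This yields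
\[
\tfrac12Zm^2\,\bar U_1\bar U_1^*\ \le\ 2m(m-1)\bar O+\sum_j\big(a_j\Delta_{y_j}a_j^*+c_j\Delta_{x_j}c_j^*\big).
\]
Replacing all $x_j$ by $x_j^*$, or all $y_j$ by $y_j^*$, or both, gives a Heisenberg system with $z$ or $\bar z$ and with the same $Z$, $\bar O$, $\Delta_{x_j}$, $\Delta_{y_j}$; it replaces $a_j$ by $a_j^*$, or $c_j$ by $c_j^*$, and $\bar U_1$ by another $\bar U_i$. In the sum of the four inequalities each of $a_j\Delta_{y_j}a_j^*$, $a_j^*\Delta_{y_j}a_j$, $c_j\Delta_{x_j}c_j^*$, $c_j^*\Delta_{x_j}c_j$ occurs twice, and by Lemma~\ref{lem:onepair}(a) they add up to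
\[
4T_j+2Z(x_j+x_j^*+y_j+y_j^*)\le4T_j+8Z .
\]
Dividing by $4m$ we get $\bar T+2(m-1)\bar O\ge Z\big(\frac m8\sum_i\bar U_i\bar U_i^*-2\big)$. Add $\frac14$ of this inequality to $\frac34$ of the inequality $\bar T\ge-2Z$.
\end{proof}

The second lemma replaces $\alpha^2+\beta^2\ge\frac12(\alpha+\beta)^2$.

\begin{lemma}\label{lem:C}
$\bar C\ge\frac12L^2-\frac4{m-1}L$.
\end{lemma}

\begin{proof}
We have $\sum_{j\ne k}\Delta_{x_j}\Delta_{x_k}=m^2X^2-\sum_j\Delta_{x_j}^2\ge m^2X^2-4mX$, and the same holds for $Y$. Hence $\bar C\ge X^2+Y^2-\frac4{m-1}L$, and $X^2+Y^2-\frac12L^2=\frac12(X-Y)^2\ge0$.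
\end{proof}

\subsection{Proof of Proposition~\ref{prop:heis}}

The case distinction requires $Z$ to be a number. The $C^*$-algebra generated by the $x_j,y_j$ contains $z=x_1y_1x_1^*y_1^*$ as a central element. A self-adjoint element of a $C^*$-algebra is positive if and only if its image in every irreducible representation is positive, and in an irreducible representation a central element is a scalar by Schur's lemma. So we may assume that $z$ is a scalar and $Z\in[0,4]$.

Suppose that the proposition fails, and let $v$ be a unit vector with $\langle G\rangle<\frac{\eta^3}{147456}Z$, where $\langle A\rangle=\langle Av,v\rangle$. If $Z=0$, then $\bar T\ge0$ by Lemma~\ref{lem:onepair}(b) and $G\ge0$, a contradiction. So $Z>0$.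

\medskip
\noindent\textbf{Case 1: $Z<\eta/12$.} Since $\langle G\rangle<Z$, Lemma~\ref{lem:uncertainty} gives
\[
\frac m{32}Z\sum_i\|\bar U_i^*v\|^2+\eta\langle\bar C\rangle<3Z .
\]
Both terms are nonnegative, so $\sum_i\|\bar U_i^*v\|^2<96/m$ and $\langle\bar C\rangle<3Z/\eta<\frac14$. The first bound says that $v$ is far from invariant, and we show that this contradicts the second. We have $\sum_i\bar U_i=\frac1m\sum_j(y_j+y_j^*)(x_j+x_j^*)=\frac1m\sum_j(2-\Delta_{y_j})(2-\Delta_{x_j})$, whose self-adjoint part is $4-2L+\frac12\bar T$. Using $\bar T\ge-2Z$ and the Cauchy--Schwarz inequality,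
\[
4-2\langle L\rangle-Z\le\operatorname{Re}\sum_{i=1}^4\langle\bar U_i^*v,v\rangle\le2\Big(\sum_i\|\bar U_i^*v\|^2\Big)^{1/2}\le2\sqrt{96/m}\le1 .
\]
As $Z\le1$, the number $\sigma=\langle L\rangle$ satisfies $\sigma\ge1$. Since $\langle L^2\rangle\ge\sigma^2$, Lemma~\ref{lem:C} gives $\langle\bar C\rangle\ge\sigma\big(\frac\sigma2-\frac4{m-1}\big)\ge\frac14$, a contradiction.

\medskip
\noindent\textbf{Case 2: $Z\ge\eta/12$.} Put $\lambda=\eta/96\le1$. Averaging Lemma~\ref{lem:onepair}(c) over $j$ gives $L\ge Z/8\ge\lambda$. Since $147456=16\cdot96^2$ and $Z\le4$,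
\begin{equation}\label{eq:Gsmall}
\langle G\rangle<\tfrac1{16}\eta\lambda^2Z\le\tfrac14\eta\lambda^2<1 .
\end{equation}
With $\bar T\ge-8$ and $\bar C\ge0$ this gives $\frac12(m-1)\langle\bar O\rangle\le9$, so $\langle\bar O\rangle\le20/m$. For a product vector we concluded at this point that $\alpha$ or $\beta$ is small. A general $v$ can be a superposition of a vector almost killed by $Y$ and a vector almost killed by $X$. Because $X$ and $Y$ almost commute and $X+Y$ is invertible, such a splitting can be written down: $v=XL^{-1}v+YL^{-1}v$.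

\emph{Step 1: $\|XYv\|,\|YXv\|\le29/\sqrt m$.} Write $YXY=m^{-3}\sum_{i,j,k}\Delta_{y_i}\Delta_{x_j}\Delta_{y_k}$. A term with $j\notin\{i,k\}$ is a product of three commuting positive operators and is at most $4\Delta_{x_j}\Delta_{y_k}$; these terms sum to at most $4m\sum_{j\ne k}\Delta_{x_j}\Delta_{y_k}\le4m^3\bar O$. The remaining terms, at most $2m^2$ of them, have norm at most $64$ and a self-adjoint sum. So $YXY\le4\bar O+128/m$, and
\[
\|XYv\|^2=\langle YX^2Y\rangle\le4\langle YXY\rangle\le4\cdot\frac{80+128}m=\frac{832}m\le\frac{29^2}m .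
\]
The exchange symmetry gives the bound for $YXv$.

\emph{Step 2: the splitting.} Only pairs with equal index fail to commute, so Lemma~\ref{lem:onepair}(d) gives
\[
\|[X,Y]\|=m^{-2}\Big\|\sum_j[\Delta_{x_j},\Delta_{y_j}]\Big\|\le\frac8m,\qquad\|[Y,\Delta_{x_j}]\|=\frac1m\|[\Delta_{y_j},\Delta_{x_j}]\|\le\frac8m .
\]
Let $w=L^{-1}v$, $v_1=Xw$, $v_2=Yw$. Then $\|w\|\le1/\lambda$ and $v=v_1+v_2$. We have $XYw=L^{-1}XYv+L^{-1}[L,XY]w$, where $[L,XY]=X[X,Y]+[Y,X]Y$ has norm at most $64/m$. By this and the exchange symmetry,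
\[
\|Xv_2\|,\ \|Yv_1\|\ \le\ \frac{29}{\lambda\sqrt m}+\frac{64}{\lambda^2m}\ \le\ \kappa:=\frac{32}{\lambda\sqrt m}.
\]
The last inequality holds because $m\ge10^{35}\eta^{-14}$ gives $\lambda\sqrt m\ge3\cdot10^{15}\eta^{-6}$; this also gives
\begin{equation}\label{eq:kappa}
\kappa\le1.1\cdot10^{-14}\eta^6\le\lambda/2 .
\end{equation}
The two pieces are almost orthogonal: $|\langle v_1,v_2\rangle|=|\langle w,Xv_2\rangle|\le\kappa/\lambda\le\frac12$. Hence $\|v_1\|^2+\|v_2\|^2=1-2\operatorname{Re}\langle v_1,v_2\rangle\le2$.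

\emph{Step 3: $|\langle\bar T\rangle|\le\frac18\eta\lambda^2$.} We have $\langle T_j\rangle=2\operatorname{Re}\langle\Delta_{x_j}v,\Delta_{y_j}v\rangle$. Insert $v=v_1+v_2$ and average over $j$. From $\Delta_{y_j}^2\le4\Delta_{y_j}$ and $\Delta_{x_j}^2\le4\Delta_{x_j}$,
\begin{align*}
\frac1m\sum_j\|\Delta_{y_j}v_1\|^2&\le4\langle Yv_1,v_1\rangle\le4\sqrt2\,\kappa,\\
\frac1m\sum_j\|\Delta_{x_j}v_2\|^2&\le4\langle Xv_2,v_2\rangle\le4\sqrt2\,\kappa .
\end{align*}
We bound the four resulting averages.
\begin{itemize}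
\item In $\langle\Delta_{x_j}v_1,\Delta_{y_j}v_1\rangle$ and $\langle\Delta_{x_j}v_2,\Delta_{y_j}v_2\rangle$ one factor is small on average and the other has norm at most $4\sqrt2$. By Cauchy--Schwarz each average has modulus at most $4\sqrt2\,(4\sqrt2\,\kappa)^{1/2}\le13.5\sqrt\kappa$.
\item In $\langle\Delta_{x_j}v_2,\Delta_{y_j}v_1\rangle$ both factors are small on average, and the average has modulus at most $4\sqrt2\,\kappa\le5.7\,\kappa/\lambda$.
\item In $\langle\Delta_{x_j}v_1,\Delta_{y_j}v_2\rangle$ neither factor is small. Move $Y$ from $v_2=Yw$ to the left; it commutes with $\Delta_{y_j}$ and almost commutes with $\Delta_{x_j}$: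
\[
\langle\Delta_{x_j}v_1,\Delta_{y_j}Yw\rangle=\langle\Delta_{y_j}\Delta_{x_j}Yv_1,w\rangle+\langle\Delta_{y_j}[Y,\Delta_{x_j}]v_1,w\rangle .
\]
The modulus is at most $\frac{16\kappa}\lambda+\frac{32\sqrt2}{m\lambda}\le\frac{18\kappa}\lambda$, since $\frac{32\sqrt2}m\le\frac{64}{\sqrt m}\le2\kappa$.
\end{itemize}
Adding and doubling, and using \eqref{eq:kappa} and $1/\lambda=96/\eta$,
\[
|\langle\bar T\rangle|\le54\sqrt\kappa+48\,\frac\kappa\lambda\le5.7\cdot10^{-6}\eta^3+10^{-10}\eta^5\le\frac{\eta^3}{73728}=\tfrac18\eta\lambda^2 .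
\]

\emph{Step 4: conclusion.} From $L\ge\lambda$ we get $L\le L^2/\lambda$ and $\langle L^2\rangle\ge\lambda^2$. Since $\lambda(m-1)\ge32$, Lemma~\ref{lem:C} gives $\langle\bar C\rangle\ge\big(\frac12-\frac4{\lambda(m-1)}\big)\langle L^2\rangle\ge\frac38\lambda^2$. Therefore $\langle G\rangle\ge\langle\bar T\rangle+\eta\langle\bar C\rangle\ge\frac14\eta\lambda^2$, which contradicts \eqref{eq:Gsmall}. \qed

\section{The square of the Laplacian}\label{sec:laplacian}

We prove Theorem~\ref{thm:ineq}. View a position $(i,j)$ as a directed edge from $i$ to $j$ with \emph{support} $\{i,j\}$, and let $m=n-2$. Two vertices $p\ne q$ are joined by the $m$ paths $p\to j\to q$, and each choice of generators $t_\mu,t_\nu$ turns these paths into a Heisenberg system. Accordingly, with $j,j'$ ranging over the indices outside $\{p,q\}$, put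
\begin{gather*}
\mathcal T_{pq}=\sum_j\big(\Delta_{pj}\Delta_{jq}+\Delta_{jq}\Delta_{pj}\big),\qquad
\mathcal O_{pq}=\sum_{j\ne j'}\Delta_{pj}\Delta_{j'q},\\
\mathcal C_{pq}=\sum_{j\ne j'}\big(\Delta_{pj}\Delta_{pj'}+\Delta_{jq}\Delta_{j'q}\big).
\end{gather*}

\begin{lemma}\label{lem:expand}
In the group ring,
\[
\mathrm{Comm}=\sum_{p\ne q}\Big(\frac1{m-1}\mathcal C_{pq}+\mathcal O_{pq}\Big),\qquad
\Delta^2=\mathrm{Sq}+\sum_{p\ne q}\mathcal T_{pq}+\mathrm{Comm}.
\]
\end{lemma}

\begin{proof}
Expand $\Delta^2=\sum\Delta_{ij}\Delta_{kl}$ over ordered pairs of edges. The pairs with equal support sum to $\mathrm{Sq}$. Two edges with different supports share at most one index, which leaves three types.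
\begin{itemize}
\item \emph{Chains}: $j=k$ or $i=l$. The product $\Delta_{ij}\Delta_{jl}$ occurs once in $\sum\mathcal T_{pq}$, as a first summand with $(p,q)=(i,l)$. The product $\Delta_{ij}\Delta_{ki}$ occurs once, as a second summand with $(p,q)=(k,j)$.
\item \emph{Common start or common end}: $i=k$ or $j=l$. The product $\Delta_{ij}\Delta_{il}$ occurs in $\mathcal C_{pq}$ for $p=i$ and each $q\notin\{i,j,l\}$, and $\Delta_{ij}\Delta_{kj}$ occurs for $q=j$ and each $p\notin\{i,j,k\}$. So each occurs $n-3=m-1$ times in $\sum\mathcal C_{pq}$.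
\item \emph{Four distinct indices}. The product $\Delta_{ij}\Delta_{kl}$ occurs once in $\sum\mathcal O_{pq}$, for $(p,q)=(i,l)$.
\end{itemize}
The last two types are exactly the pairs in the definition of $\mathrm{Comm}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
Work in a fixed unitary representation of $\Gamma$. Fix $p\ne q$ and $\mu,\nu$. By \eqref{eq:E2} and \eqref{eq:E3}, the operators
\[
x_j=E_{pj}(t_\mu),\qquad y_j=E_{jq}(t_\nu)\quad(j\notin\{p,q\}),\qquad z=E_{pq}(t_\mu t_\nu)
\]
form a Heisenberg system of size $m$. Denote its operators by $\bar T^{\mu\nu},\bar C^{\mu\nu},\bar O^{\mu\nu},Z^{\mu\nu}$. Expanding each $\Delta_{ij}$ as a sum over generators gives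
\[
\mathcal T_{pq}=m\sum_{\mu,\nu}\bar T^{\mu\nu},\qquad\mathcal O_{pq}=m(m-1)\sum_{\mu,\nu}\bar O^{\mu\nu}.
\]
For $\mathcal C_{pq}$ there is a loss. Write $\Delta_{ij}^\mu=\Delta_{E_{ij}(t_\mu)}$. In $\Delta_{pj}\Delta_{pj'}=\sum_{\mu,\mu'}\Delta^\mu_{pj}\Delta^{\mu'}_{pj'}$ only the terms with $\mu=\mu'$ belong to a system; the others are positive and we drop them, and we do the same for $\Delta_{jq}\Delta_{j'q}$. Each remaining term is shared by $d$ systems, so
\[
\mathcal C_{pq}\ \ge\ \sum_{j\ne j'}\Big(\sum_\mu\Delta^\mu_{pj}\Delta^\mu_{pj'}+\sum_\nu\Delta^\nu_{jq}\Delta^\nu_{j'q}\Big)=\frac{m(m-1)}d\sum_{\mu,\nu}\bar C^{\mu\nu}.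
\]
This is why Proposition~\ref{prop:heis} is needed for small $\eta$, and why the threshold depends on $d$. Take $\eta=\frac1{2d}$. Then $m\ge10^{40}d^{14}-2\ge10^{35}(2d)^{14}$ and $\eta^3/147456=\varepsilon$, so
\[
\mathcal T_{pq}+\frac{\mathcal C_{pq}}{2(m-1)}+\frac{\mathcal O_{pq}}2\ \ge\ m\sum_{\mu,\nu}\Big(\bar T^{\mu\nu}+\frac1{2d}\bar C^{\mu\nu}+\frac{m-1}2\bar O^{\mu\nu}\Big)\ \ge\ \varepsilon m\sum_{\mu,\nu}Z^{\mu\nu}.
\]
Summing over $p\ne q$ gives $\sum\mathcal T_{pq}+\frac12\mathrm{Comm}\ge\varepsilon m\Delta^{(2)}$, and Lemma~\ref{lem:expand} gives the main inequality. The second inequality follows because $\mathrm{Sq}\ge0$ and $\mathrm{Comm}\ge0$.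
\end{proof}

\section{From the inequality to additivity}\label{sec:additive}

\subsection{Equations satisfied by a harmonic cocycle}

For a two-element set $e\subset\{1,\dots,n\}$ let $S_e$ be the subfamily of $S$ of generators with support $e$.

\begin{lemma}\label{lem:AB}
Let $n\ge n_0(d)$ and let $b$ be a harmonic cocycle on $\Gamma$ for $\pi$.
\begin{enumerate}
\item[(A)] $b(E_{ij}(t_\mu t_\nu))=0$ for all $i\ne j$ and all $\mu,\nu$.
\item[(B)] If $s\in S_e$ and $s'\in S_{e'}$ with $e\ne e'$, then $\pi(s)b(s')=b(s')$.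
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varphi$ be the functional of $b$. All terms in Theorem~\ref{thm:ineq} are self-adjoint elements of $I$, so Lemma~\ref{lem:phi}(c) and \eqref{eq:phi-values} give
\[
0=\varphi(\Delta^2)\ge\varphi(\mathrm{Sq})+\tfrac12\varphi(\mathrm{Comm})+\varepsilon(n-2)\varphi(\Delta^{(2)}).
\]
By Lemma~\ref{lem:phi}(b) and \eqref{eq:phi-values}, $\varphi(\mathrm{Sq})=\sum_{i<j}\|b(\Delta_{ij}+\Delta_{ji})\|^2$, $\varphi(\Delta^{(2)})=\sum\|b(E_{ij}(t_\mu t_\nu))\|^2$, and $\varphi(\mathrm{Comm})$ is a sum of terms $\varphi(\Delta_g\Delta_h)=\|(1-\pi(g))b(h)\|^2$ with commuting $g=E_{ij}(t_\mu)$, $h=E_{kl}(t_\nu)$. All these terms are nonnegative, so all vanish. This proves (A). Since $\Delta_g=\Delta_{g^{-1}}$ and $\Delta_h=\Delta_{h^{-1}}$, the same formula holds for $g^{\pm1},h^{\pm1}$, which proves (B) when the two edges do not form a chain.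

For chains, Lemma~\ref{lem:expand} now gives $\varphi(\sum_{p\ne q}\mathcal T_{pq})=0$. The element $\sum\mathcal T_{pq}$ is the sum of the elements $T=\Delta_x\Delta_y+\Delta_y\Delta_x$ over all $x=E_{pj}(t_\mu)$, $y=E_{jq}(t_\nu)$ with $p,j,q$ distinct. These $T$ need not be positive, but once (A) is known $\varphi$ is nonnegative on them. Indeed, let $z=E_{pq}(t_\mu t_\nu)$ and $Z=\Delta_z$. Lemma~\ref{lem:onepair}(a) with $y+y^*=2-\Delta_y$ reads
\[
T=(1-x)^*\Delta_y(1-x)+(1-x^{-1})^*\Delta_y(1-x^{-1})-2Z+\Delta_yZ .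
\]
By (A), $\varphi(Z)=\|b(z)\|^2=0$ and $\varphi(\Delta_yZ)=\|(1-\pi(y))b(z)\|^2=0$. Thus
\[
\varphi(T)=\|(1-\pi(y))b(x)\|^2+\|(1-\pi(y))b(x^{-1})\|^2\ge0 .
\]
The sum of these numbers is $0$, so each is $0$, and $\pi(y)$, hence also $\pi(y^{-1})$, fixes $b(x^{\pm1})$. The second identity in Lemma~\ref{lem:onepair}(a) gives $0=\varphi(T)=\|(1-\pi(x))b(y)\|^2+\|(1-\pi(x))b(y^{-1})\|^2$, so $\pi(x^{\pm1})$ fixes $b(y^{\pm1})$.
\end{proof}

Let $N$ be the normal closure in $\Gamma$ of the elements $E_{ij}(t_\mu t_\nu)$. We want $b$ to factor through $\Gamma/N$. Statement (A) alone does not give this directly: the zero set of a cocycle is a subgroup, but it need not be normal (for $\partial\xi$ it is the stabilizer of $\xi$). What makes it work is that $N$ acts trivially on the values of $b$, and this comes from (B). For this reason Theorem~\ref{thm:ineq} keeps the terms $\mathrm{Sq}$ and $\frac12\mathrm{Comm}$.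

\subsection{The subgroup $N$ and the quotient $\Gamma/N$}

In this subsection $n\ge5$ suffices.

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(a)] $E_{ij}(r)\in N$ for all $r\in\mathcal R^2$ and $i\ne j$.
\item[(b)] For every $e$, the subgroup $\Gamma_e$ generated by $S\setminus S_e$ contains $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:E1} it suffices to treat monomials $w$ of degree at least $2$. Degree $2$ is the definition of $N$. In higher degree write $w=t_\mu w'$ and choose $u\notin\{i,j\}$. Then $E_{ij}(w)=[E_{iu}(t_\mu),E_{uj}(w')]$ lies in $N$, since $E_{uj}(w')\in N$ by induction and $N$ is normal.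

(b) Let $e=\{1,2\}$; the other cases follow by permuting indices. First, $E_{ij}(r)\in\Gamma_e$ whenever $\{i,j\}\ne e$ and $r\in\mathcal R$. For $r=t_\mu$ this is the definition. For a monomial $t_\mu w'$ choose $u\notin\{1,2,i,j\}$; then $\{i,u\}\ne e\ne\{u,j\}$, and $E_{ij}(t_\mu w')=[E_{iu}(t_\mu),E_{uj}(w')]\in\Gamma_e$ by induction on the degree.

Second, $\Gamma_e$ is normal. It suffices to conjugate $E_{ij}(r)$, $\{i,j\}\ne e$, by $E_{12}(r')$ and $E_{21}(r')$. By \eqref{eq:E2} and \eqref{eq:E3}, and $ghg^{-1}=[g,h]h$,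
\begin{equation}\label{eq:conj}
E_{12}(r')E_{ij}(r)E_{12}(r')^{-1}=
\begin{cases}
E_{1j}(r'r)E_{2j}(r)&\text{if } i=2,\ j\ge3,\\
E_{i1}(r)E_{i2}(-rr')&\text{if } j=1,\ i\ge3,\\
E_{ij}(r)&\text{otherwise.}
\end{cases}
\end{equation}
All of these lie in $\Gamma_e$, and exchanging the indices $1$ and $2$ handles $E_{21}(r')$.

Finally, $\Gamma_e$ contains $E_{ij}(t_\mu t_\nu)$ for $\{i,j\}\ne e$, and also $E_{12}(t_\mu t_\nu)=[E_{13}(t_\mu),E_{32}(t_\nu)]$ and $E_{21}(t_\mu t_\nu)=[E_{23}(t_\mu),E_{31}(t_\nu)]$. Being normal, it contains $N$.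
\end{proof}

\begin{lemma}\label{lem:Q}
The commutator subgroup of $Q=\Gamma/N$ is central in $Q$.
\end{lemma}

\begin{proof}
Let $x_{ij}(r)$ be the image of $E_{ij}(r)$ in $Q$, and let $Q_{ij}=Q_{ji}$ be the subgroup generated by all $x_{ij}(r)$ and $x_{ji}(r)$. Elementary matrices with different supports either commute or have a commutator $E_{pq}(\pm rr')$, which lies in $N$ by Lemma~\ref{lem:N}(a). So the subgroups $Q_{ij}$ for different supports commute elementwise.

The relations \eqref{eq:E1}--\eqref{eq:E3} say nothing directly about the commutators $[x_{ij}(r),x_{ji}(r')]$. We get hold of them by writing one element of $\Gamma$ in several ways. Let $r,r'\in\mathcal R$ and $g=E_{12}(1)\in\mathrm{GL}_n(\mathbb Z\oplus\mathcal R)$. For every $k\ge3$ we have $E_{21}(rr')=[E_{2k}(r),E_{k1}(r')]$. Formula \eqref{eq:conj} is valid over the unitization, so conjugation by $g$ gives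
\[
gE_{21}(rr')g^{-1}=\big[E_{1k}(r)E_{2k}(r),\ E_{k1}(r')E_{k2}(-r')\big]\in\Gamma .
\]
Since $Q_{1k}$ and $Q_{2k}$ commute, the image in $Q$ is $\gamma_k\gamma_k'$ with
\[
\gamma_k=[x_{1k}(r),x_{k1}(r')]\in Q_{1k},\qquad\gamma_k'=[x_{2k}(r),x_{k2}(-r')]\in Q_{2k}.
\]
The left side does not depend on $k$. For $l\ge3$, $l\ne k$, we get $\gamma_k=\gamma_l\gamma_l'\gamma_k'^{-1}\in Q_{1l}Q_{2l}Q_{2k}$, so $\gamma_k$ commutes with $Q_{1k}$. As an element of $Q_{1k}$ it commutes with all other $Q_{ij}$. Hence $\gamma_k$ is central, and by permuting indices every $[x_{ij}(r),x_{ji}(r')]$ is central. Thus any two of the generators $x_{ij}(r)$ commute modulo the center, so $Q$ modulo its center is abelian.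
\end{proof}

\subsection{Proof of Theorem~\ref{thm:HT}}

Let $b$ be a harmonic cocycle for $\pi$. For $s\in S_e$, Lemma~\ref{lem:AB}(B) says that the generators of $\Gamma_e$ fix $b(s)$, so $N\subset\Gamma_e$ fixes $b(s)$. This holds for every $s\in S$. Let $W$ be the closed span of the vectors $\pi(g)b(s)$ with $g\in\Gamma$, $s\in S$. It is $\pi$-invariant, and it contains $b(\Gamma)$ by the cocycle identity. The group $N$ acts trivially on $W$, because $\pi(h)\pi(g)b(s)=\pi(g)\pi(g^{-1}hg)b(s)=\pi(g)b(s)$ for $h\in N$.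

Consequently $b$ is additive on $N$, and for $g\in\Gamma$, $h\in N$,
\[
b(ghg^{-1})=b(g)+\pi(g)b(h)-\pi(ghg^{-1})b(g)=\pi(g)b(h).
\]
By Lemma~\ref{lem:AB}(A), $b$ vanishes on all conjugates of the elements $E_{ij}(t_\mu t_\nu)$. These generate $N$, so $b$ vanishes on $N$, and $b(gh)=b(g)+\pi(g)b(h)=b(g)$ for $h\in N$. Thus $b$ and the restriction of $\pi$ to $W$ descend to $Q=\Gamma/N$, and $b$ is a harmonic cocycle on $Q$ with respect to the image of the family $S$. By Lemmas~\ref{lem:Q} and~\ref{lem:nilp}, $b$ is additive. \qed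

\section{Property (T)}\label{sec:T}

\begin{proof}[Proof of Corollary~\ref{cor:T}]
The abelianization $\Gamma^{\mathrm{ab}}$ is generated by the images of the $E_{ij}(r)$, and $E_{ij}(r)\in[\Gamma,\Gamma]$ for $r\in\mathcal R^2$ by \eqref{eq:E1} and \eqref{eq:E2}. So $\Gamma^{\mathrm{ab}}$ is a quotient of $\bigoplus_{i\ne j}\mathcal R/\mathcal R^2$. Conversely, the homomorphism $\theta$ of \eqref{eq:theta} factors through $\Gamma^{\mathrm{ab}}$, and its image contains a copy of $\mathcal R/\mathcal R^2$. Hence $\Gamma^{\mathrm{ab}}$ is finite if and only if $\mathcal R/\mathcal R^2$ is finite.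

If $\mathcal R/\mathcal R^2$ is infinite, then $\Gamma^{\mathrm{ab}}$ is an infinite finitely generated abelian group and maps onto $\mathbb Z$. The resulting homomorphism $\Gamma\to\mathbb Z\subset\mathbb C$ is a nonzero harmonic cocycle for the trivial representation, so $\Gamma$ does not have property (T) by Corollary~\ref{cor:T-harmonic}. If $\mathcal R/\mathcal R^2$ is finite, then by Theorem~\ref{thm:HT} a harmonic cocycle is a homomorphism from $\Gamma$ to the additive group of a Hilbert space. It factors through the finite group $\Gamma^{\mathrm{ab}}$ and has a torsion-free target, so it is zero. By Corollary~\ref{cor:T-harmonic}, $\Gamma$ has property (T).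
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ozawa}
Narutaka Ozawa, \emph{A substitute for Kazhdan's property (T) for universal non-lattices}, arXiv:2207.05272 (2022).

\bibitem{Shalom}
Y. Shalom, \emph{Rigidity of commensurators and irreducible lattices}, Invent. Math. 141 (2000).

\end{thebibliography}
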